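\title{Compact subgroups of duoseparable locally compact groups}

\begin{abstract}
A topological group $G$ is duoseparable if it has a countable subset $S$ such that $G=SUS$ for every neighborhood $U$ of the unit. We show that for $\kappa>\mathfrak c=2^{\omega}$ the compact group $A_5^{\kappa}$ is not topologically isomorphic to a subgroup of any duoseparable locally compact group, which answers a problem of Banakh, Guran and Ravsky in the negative. We also determine which compact groups do embed: exactly those whose quotient by the largest closed normal prosolvable subgroup has weight at most $\mathfrak c$. In particular, every compact abelian group embeds, whatever its weight.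
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a topological group with unit $1$. For $A,B,C\subseteq G$ write $AB=\{ab:a\in A,\ b\in B\}$ and $ABC=\{abc:a\in A,\ b\in B,\ c\in C\}$. A set $S\subseteq G$ is dense if and only if $G=SU$ for every neighborhood $U$ of $1$, because $x\in SU$ means that $S$ meets $xU^{-1}$. So $G$ is separable when one countable set, multiplied from one side, spreads every neighborhood of $1$ over the whole group. The two-sided version of this property is the subject of the paper.

\begin{definition}
A topological group $G$ is \emph{duoseparable} if it contains a countable subset $S$ such that $G=SUS$ for every neighborhood $U$ of $1$.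
\end{definition}

Separable groups are duoseparable (add $1$ to a countable dense set). The identity $sut=st\cdot(t^{-1}ut)$ shows what the second factor adds: the neighborhood $U$ may be conjugated before it is translated. If $G$ has a base of conjugation-invariant neighborhoods of $1$, as abelian, discrete and compact groups do, then $SUS=SSU$ for such $U$, and duoseparable means separable. We say that a topological group \emph{embeds} into $G$ if it is topologically isomorphic to a subgroup of $G$. The following problem was posed by Banakh, Guran and Ravsky in \cite{BGR}.

\begin{quote}
\emph{Does every compact group embed into a duoseparable locally compact group?}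
\end{quote}

Let $w(X)$ denote the weight of a space $X$, the least cardinality of a base of its topology, and let $\mathfrak c=2^{\omega}$. With ``separable'' in place of ``duoseparable'' the problem is decided by cardinality: a compact group $K$ embeds into a separable locally compact group if and only if $w(K)\le\mathfrak c$. Indeed, in a group with a countable dense set $D$ the regular open sets form a base and each is determined by its trace on $D$, so the weight is at most $\mathfrak c$. Conversely, if $w(K)\le\mathfrak c$, then $\mathfrak c$ unitary representations separate the points of $K$, and $K$ embeds into a product of $\mathfrak c$ unitary groups, which is compact and separable (facts (L1), (C2), (C4) of Section~\ref{sec:facts}).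

For duoseparability this bound disappears. A short argument in Section~\ref{sec:models} embeds every compact abelian group, however large, into a duoseparable locally compact group, and this suggests the answer yes. But the automorphisms that do the work there are row operations, which need commutativity. The answer is no, and the dividing line is solvability.

\begin{theorem}\label{thm:A}
If $\kappa>\mathfrak c$, the compact group $A_5^{\kappa}$ is not topologically isomorphic to a subgroup of any duoseparable locally compact group.
\end{theorem}

Call a compact group \emph{prosolvable} if all its Lie quotients are solvable; here a Lie quotient is a compact Lie group that is an image under a continuous homomorphism, and finite groups count as compact Lie groups.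

\begin{theorem}\label{thm:B}
For a compact group $K$ the following are equivalent:
\begin{enumerate}
\item[(1)] $K$ embeds into a duoseparable locally compact group;
\item[(2)] $K$ has a closed normal prosolvable subgroup $P$ with $w(K/P)\le\mathfrak c$;
\item[(3)] $K$ embeds into a duoseparable group of the form $X\rtimes\Delta$ with $X$ compact open and $\Delta$ countable discrete.
\end{enumerate}
\end{theorem}

For $P=1$ condition (2) is the condition for the separable problem, and for abelian $P=K$ it describes the case of row operations. The theorem says that the two mechanisms can be combined, that the second extends from abelian to prosolvable groups, and that there is no third.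

\begin{corollary}\label{cor:C}
\begin{enumerate}
\item[(i)] Every prosolvable (in particular every abelian) compact group, of any weight, embeds into a duoseparable locally compact group.
\item[(ii)] A connected compact group $K$ with center $Z(K)$ embeds into a duoseparable locally compact group if and only if $w(K/Z(K))\le\mathfrak c$.
\item[(iii)] $A_5^{\kappa}$ embeds into a duoseparable locally compact group if and only if $\kappa\le\mathfrak c$.
\item[(iv)] Every compact group $K$ has a largest closed normal prosolvable subgroup $R(K)$, and $K$ embeds into a duoseparable locally compact group if and only if $w(K/R(K))\le\mathfrak c$.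
\end{enumerate}
\end{corollary}

Section~\ref{sec:models} works out the two model cases, one for each direction, and Section~\ref{sec:facts} collects the standard facts used. Sections~\ref{sec:simple} and~\ref{sec:filtration} prove Theorem~\ref{thm:A} and (1)$\Rightarrow$(2). Sections~\ref{sec:contractive} and~\ref{sec:assembly} prove (2)$\Rightarrow$(3). The implication (3)$\Rightarrow$(1) needs no proof, since a group with a compact open subgroup is locally compact. Section~\ref{sec:corollary} derives the corollary.

\section{Two model cases}\label{sec:models}

If a group $\Delta$ acts on a group $X$ by automorphisms, $X\rtimes\Delta$ is the set $X\times\Delta$ with the product $(x,\delta)(x',\delta')=(x\,\delta(x'),\delta\delta')$. We regard $X$ and $\Delta$ as subgroups, so that $(x,\delta)=x\delta$ and $\delta x\delta^{-1}=\delta(x)$. If $X$ and $\Delta$ are topological groups and the action is continuous, $X\rtimes\Delta$ is a topological group in the product topology. All duoseparable groups constructed in this paper come from one criterion.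

\begin{lemma}\label{lem:criterion}
Let $X$ be a compact group, $\Delta$ a countable discrete group acting on $X$ by topological automorphisms, and $E\subseteq X$ a countable set. Suppose that for every $x\in X$ and every neighborhood $U$ of $1$ in $X$ there are $e\in E$ and $\delta\in\Delta$ with $\delta(e^{-1}x)\in U$. Then $G=X\rtimes\Delta$ is duoseparable, and $X$ is a compact open subgroup of $G$.
\end{lemma}

\begin{proof}
The subgroup $X$ is open because $\Delta$ is discrete. Put $S=E\Delta\cup\Delta$, a countable set. Let $g=x\delta'$ with $x\in X$, $\delta'\in\Delta$, and let $U$ be a neighborhood of $1$ in $G$. Choose $e$ and $\delta$ with $u=\delta(e^{-1}x)\in U\cap X$. In $G$ we have $u=\delta e^{-1}x\delta^{-1}$, so $x=e\delta^{-1}u\delta$ and $g=(e\delta^{-1})\,u\,(\delta\delta')\in SUS$.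
\end{proof}

For trivial $\Delta$ the hypothesis says that $E$ is dense in $X$. For $E=\{1\}$ it says that $\Delta$ brings every point of $X$ arbitrarily close to $1$.

\subsection*{Abelian groups: row operations}

Take $X=(\mathbb Z_2^{\kappa})^{\omega}$ and picture an element as a matrix of bits with rows indexed by $\omega$ and columns by $\kappa$. A basic neighborhood $U$ of the zero matrix asks that the entries in the first $m$ rows and in a finite set $T$ of columns vanish. Given a matrix $x$, look only at the columns in $T$. There the rows take finitely many values, so there are $m$ disjoint pairs of rows that agree on $T$. In each pair subtract one row from the other and move the $m$ differences to the top. The result lies in $U$. Row operations are automorphisms of $X$, and there are countably many of them, whatever $\kappa$ is.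

In general, let $D$ be a compact abelian group, written multiplicatively, and let $\mathcal E_D$ be the group of topological automorphisms of $D^{\omega}$ generated by the finitely supported permutations of the coordinates and by the maps $t_{ij}$ ($i\ne j$) that replace $x_i$ by $x_ix_j^{-1}$ and fix the other coordinates. The group $\mathcal E_D$ is countable, and its elements commute with every diagonal automorphism $(x_i)_i\mapsto(\phi(x_i))_i$, where $\phi$ is an automorphism of $D$, because the generators do.

\begin{lemma}\label{lem:rows}
Let $D$ be a compact abelian group, $F\subseteq D^{\omega}$ a finite set and $U$ a neighborhood of $1$ in $D^{\omega}$. There is $g\in\mathcal E_D$ with $g(F)\subseteq U$.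
\end{lemma}

\begin{proof}
Let $F=\{f^1,\dots,f^n\}$ and let $U$ contain $\{x:x_0,\dots,x_{m-1}\in V\}$, where $V$ is a neighborhood of $1$ in $D$. Put $f_i=(f^1_i,\dots,f^n_i)\in D^n$ for $i\in\omega$. Cover the compact group $D^n$ by finitely many sets $W_1,\dots,W_r$ with $W_lW_l^{-1}\subseteq V^n$. Among any $r+1$ indices there are $i\ne j$ with $f_i,f_j$ in the same $W_l$, so that $f_if_j^{-1}\in V^n$. Applying this $m$ times, each time to indices not yet used, we get pairwise distinct $i_1,j_1,\dots,i_m,j_m$ with $f_{i_k}f_{j_k}^{-1}\in V^n$. Let $g$ be the product $t_{i_1j_1}\cdots t_{i_mj_m}$ followed by a finitely supported permutation that moves coordinate $i_k$ to position $k-1$ for $k=1,\dots,m$. Then $g(f^l)_{k-1}=f^l_{i_k}(f^l_{j_k})^{-1}\in V$ for all $k$ and $l$.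
\end{proof}

By Lemma~\ref{lem:criterion} with $E=\{1\}$, the group $D^{\omega}\rtimes\mathcal E_D$ is duoseparable, and it contains $D$ as the first factor of $D^\omega$. This is the abelian case of Corollary~\ref{cor:C}(i). It uses one-element sets $F$ only; the simultaneous contraction of finite sets is what will let us iterate the construction in Section~\ref{sec:contractive}.

\subsection*{Permutations of coordinates are not enough}

The map $(x_i,x_j)\mapsto(x_ix_j^{-1},x_j)$ is a homomorphism of $L\times L$ only if inversion is a homomorphism of $L$, that is, only if $L$ is abelian. Without it one is left with permutations of the coordinates, and these fail.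

\begin{example}\label{ex:perm}
Let $L\ne1$ be a finite group, $|I|>\mathfrak c$, and let $\Delta$ be a countable discrete group acting on $I$ and hence on $X=L^I$ by $(\delta x)_{\delta i}=x_i$. Then $G=X\rtimes\Delta$ is not duoseparable.

Suppose that $G=SUS$ for all $U$. Let $E$ be the countable set of $X$-components of elements of $S$, so that $S\subseteq E\Delta$. Attach to each index $i$ its \emph{pattern}, the function $E\times E\times\Delta\to L$, $(e,e',\delta)\mapsto e_{\delta i}e'_i$. There are at most $\mathfrak c$ patterns, and there are more than $\mathfrak c$ orbits of $\Delta$ on $I$, since orbits are countable. So two indices $i_1,i_2$ in different orbits have the same pattern. Let $U=\{u\in X:u_{i_1}=u_{i_2}=1\}$. Fix $1\neq a\in L$ and let $x\in X$ have coordinates $1$ on the orbit of $i_1$ and $a$ on the orbit of $i_2$. Write $x=(e\delta)u(e'\delta')$ with $u\in U$. Comparing $\Delta$-components gives $\delta'=\delta^{-1}$, so $x=e\,\delta(ue')$ and $x_{\delta i}=e_{\delta i}u_ie'_i$ for all $i$. Hence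
\[
1=x_{\delta i_1}=e_{\delta i_1}e'_{i_1}=e_{\delta i_2}e'_{i_2}=x_{\delta i_2}=a,
\]
a contradiction.
\end{example}

The example applies to $L=\mathbb Z_2$ as well, so it is the maps $t_{ij}$ that rescue the abelian case. For $L=A_5$ nothing can replace them: by Lemma~\ref{lem:subproduct} below, every automorphism of $A_5^I$ permutes the kernels of the coordinate projections. Section~\ref{sec:simple} turns the example into a proof that works in an arbitrary ambient group.

\section{Conventions and standard facts}\label{sec:facts}

Topological groups are Hausdorff. This loses nothing: if a compact Hausdorff group $K$ is a subgroup of a non-Hausdorff duoseparable locally compact group $G$ and $E=\overline{\{1\}}$, then $K\cap E=\{1\}$, so $K$ embeds into $G/E$, which is Hausdorff, locally compact and duoseparable.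

For a topological group $N$ we write $N^{\circ}$ for the identity component, $Z(N)$ for the center, $N'$ for the \emph{closure} of the commutator subgroup, $\operatorname{Aut}(N)$ for the group of topological automorphisms, and $\operatorname{Inn}(b)$ for the map $y\mapsto byb^{-1}$. A subgroup of $N$ is \emph{characteristic} if it is invariant under $\operatorname{Aut}(N)$; if $N$ is normal in $G$, such a subgroup is normal in $G$. A continuous injective homomorphism from a compact group is an embedding. So if $N_i$ are closed normal subgroups of a compact group $K$, then $K/\bigcap_iN_i$ embeds into $\prod_iK/N_i$. A \emph{profinite} group is a compact totally disconnected group; its open normal subgroups form a base at $1$. The \emph{tube lemma} says that an open subset of $A\times B$ containing $\{a\}\times B$, with $B$ compact, contains $U\times B$ for a neighborhood $U$ of $a$.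

\subsection*{Compact groups and Lie groups}
\begin{enumerate}
\item[(L1)] (Peter--Weyl.) If $K$ is a compact group and $1\ne k\in K$, there is a continuous homomorphism $\rho:K\to U(n)$ with $\rho(k)\ne1$; for abelian $K$ one can take $n=1$. So Lie quotients separate the points of $K$.
\item[(L2)] Compact Lie groups are, up to isomorphism, the closed subgroups of the groups $U(n)$. Their closed subgroups and their quotients by closed normal subgroups are compact Lie groups, continuous homomorphisms between them are smooth, and $L/L^{\circ}$ is finite.
\item[(L3)] A Lie group has a neighborhood of $1$ that contains no nontrivial subgroup.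
\item[(L4)] Every decreasing sequence of closed subgroups of a compact Lie group is eventually constant, since a proper closed subgroup has smaller dimension, or the same dimension and fewer components.
\item[(L5)] A connected solvable compact Lie group is a torus.
\item[(L6)] A connected group $H$ acting continuously by automorphisms on a compact abelian group $A$ acts trivially. Indeed, let $\chi:A\to U(1)$ be a character. For $h$ near $h_0$ the homomorphism $a\mapsto\chi(ha)\chi(h_0a)^{-1}$ has its image near $1$ by the tube lemma, so it is trivial by (L3). Thus $h\mapsto\chi\circ h$ is locally constant, hence constant, and characters separate points. Likewise a finite normal subgroup of a connected group is central, since the conjugacy class of each of its elements is finite and connected.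
\item[(L7)] If $K$ is a connected compact group, then $K=Z(K)K'$ \cite[Theorem 9.24]{HM}.
\item[(L8)] (Kakutani--Kodaira.) A $\sigma$-compact locally compact group $G$ has a compact normal subgroup $N$ with $G/N$ metrizable \cite[Theorem 8.7]{HR}.
\end{enumerate}

\subsection*{Weight and counting}
\begin{enumerate}
\item[(C1)] Weight does not increase when passing to a subspace or to a quotient group (quotient homomorphisms are open). A product of at most $\mathfrak c$ spaces of weight at most $\mathfrak c$ has weight at most $\mathfrak c$. Conversely, if $w(A_5^I)\le\mathfrak c$ then $|I|\le\mathfrak c$: the sets $\{x:x_i=1\}$ are distinct, and each is compact and open, hence a finite union of basic sets.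
\item[(C2)] Every open cover of a space of weight at most $\mathfrak c$ has a subcover of cardinality at most $\mathfrak c$: for each basic set contained in a member of the cover keep one such member.
\item[(C3)] A compact space $Z$ with $w(Z)\le\mathfrak c$ has at most $\mathfrak c$ continuous maps into $U(n)$, hence into any compact Lie group. Indeed, Urysohn functions for the pairs of basic sets with disjoint closures separate points; by the Stone--Weierstrass theorem their polynomials with coefficients in $\mathbb Q+i\mathbb Q$ form a dense subset of $C(Z,\mathbb C)$ of cardinality at most $\mathfrak c$; and every function is the limit of a sequence from this subset, so $|C(Z,\mathbb C)|\le\mathfrak c^{\omega}=\mathfrak c$. Also $U(n)$ is second countable and so has at most $\mathfrak c$ closed subsets. Hence there are at most $\mathfrak c$ isomorphism types of compact Lie groups.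
\item[(C4)] (Hewitt--Marczewski--Pondiczery.) A product of at most $\mathfrak c$ separable spaces is separable \cite[2.3.15]{Eng}.
\end{enumerate}

\section{Simple quotients of a compact normal subgroup}\label{sec:simple}

In Example~\ref{ex:perm} the coordinates were given. In an arbitrary compact group we need an intrinsic substitute that every automorphism respects, and quotients onto simple groups provide it. A compact Lie group $L$ is \emph{strictly simple} if it is nonabelian and its only closed normal subgroups are $1$ and $L$. Finite nonabelian simple groups are strictly simple; $SU(2)$ is not, because of its center. For a compact group $N$ put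
\[
\mathcal J(N)=\{J:\ J\text{ closed normal in }N,\ N/J\text{ strictly simple}\},\qquad M(N)=\bigcap\mathcal J(N),
\]
with $M(N)=N$ if $\mathcal J(N)=\emptyset$. Automorphisms of $N$ permute $\mathcal J(N)$, so $M(N)$ is characteristic. The aim of this section is the following bound.

\begin{proposition}\label{prop:count}
Let $G$ be a duoseparable locally compact group and $N$ a compact normal subgroup of $G$. Then $|\mathcal J(N)|\le\mathfrak c$ and $w(N/M(N))\le\mathfrak c$.
\end{proposition}

The bound is attained by $G=N=A_5^{\mathfrak c}$, which is separable by (C4). Three properties of strictly simple groups are needed. The first says that an element is detected by the inner automorphism it induces, and that automorphisms cannot move it toward $1$.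

\begin{lemma}\label{lem:nocontraction}
Let $L$ be strictly simple. Then $Z(L)=1$. If $d$ is a metric inducing the topology of $L$ and $1\ne a\in L$, there is $\varepsilon>0$ such that for every $\alpha\in\operatorname{Aut}(L)$ and $b=\alpha(a)$ some $y\in L$ satisfies $d(byb^{-1},y)\ge2\varepsilon$.
\end{lemma}

\begin{proof}
The center is closed, normal and different from $L$, so it is trivial. The function $\mu(b)=\max_{y\in L}d(byb^{-1},y)$ is continuous, and it is positive on $L\setminus\{1\}$ because $Z(L)=1$. So it suffices to find a compact set $C\subseteq L\setminus\{1\}$ that contains all $\alpha(a)$; then $2\varepsilon=\min_C\mu$ works. If $L$ is finite, take $C=L\setminus\{1\}$. Otherwise $L^{\circ}$ is a nontrivial closed normal subgroup, so $L$ is connected. Let $\operatorname{Ad}(b)$ be the differential of $\operatorname{Inn}(b)$ at $1$. An automorphism of a connected Lie group is determined by its differential, so $\ker\operatorname{Ad}=Z(L)=1$. Averaging over $L$ gives an inner product on the Lie algebra for which all $\operatorname{Ad}(b)$ are orthogonal. An orthogonal matrix other than the identity has a diagonal entry less than $1$ and none greater, so $\operatorname{tr}\operatorname{Ad}(a)<\dim L=\operatorname{tr}\operatorname{Ad}(1)$.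 Differentiating $\operatorname{Inn}(\alpha(a))=\alpha\operatorname{Inn}(a)\alpha^{-1}$ shows that $\operatorname{Ad}(\alpha(a))$ is conjugate to $\operatorname{Ad}(a)$. Take $C=\{b:\operatorname{tr}\operatorname{Ad}(b)=\operatorname{tr}\operatorname{Ad}(a)\}$.
\end{proof}

\begin{lemma}\label{lem:subproduct}
Let $L_i$ $(i\in I)$ be strictly simple and let $H$ be a closed normal subgroup of $\prod_{i\in I}L_i$. Then there is $I_H\subseteq I$ with $H=\{x:x_i=1\text{ for all }i\notin I_H\}$. The quotient by $H$ is strictly simple if and only if $H$ is the kernel of a coordinate projection.
\end{lemma}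

\begin{proof}
Regard $L_i$ as a subgroup of the product, and let $I_H$ be the set of $i$ such that $h_i\ne1$ for some $h\in H$. For such $i$ and $h$ there is $y\in L_i$ that does not commute with $h_i$, since $Z(L_i)=1$. The commutator $hyh^{-1}y^{-1}=h_iyh_i^{-1}y^{-1}$ is nontrivial and lies in $H\cap L_i$. So $H\cap L_i$ is a nontrivial closed normal subgroup of $L_i$, and $L_i\subseteq H$. Hence $H$ contains all elements with finite support in $I_H$, and these are dense in $\{x:x_i=1\text{ for }i\notin I_H\}$. As $H$ is closed and contained in this group, the two are equal. The quotient is $\prod_{i\notin I_H}L_i$, which is trivial if there is no factor and has a proper nontrivial closed normal subgroup if there are two or more.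
\end{proof}

The third property says that the simple quotients of any compact group are independent coordinates: values in them can be prescribed freely.

\begin{lemma}\label{lem:independent}
For every compact group $N$ the map $N\to\prod_{J\in\mathcal J(N)}N/J$ is surjective.
\end{lemma}

\begin{proof}
The image is compact, hence closed, so it suffices to show that it is dense, that is, that $N\to\prod_{i\le n}N/J_i$ is surjective for distinct $J_1,\dots,J_n\in\mathcal J(N)$. We use induction on $n$; for $n=1$ the map is a quotient map. Let $n\geq 2$ and $H=J_1\cap\dots\cap J_{n-1}$. By the induction hypothesis $N/H\cong\prod_{i<n}N/J_i$. The closed normal subgroup $HJ_n$ contains $J_n$, so it equals $J_n$ or $N$. If $HJ_n=J_n$, then $J_n/H$ is a closed normal subgroup of $N/H$ with strictly simple quotient, so by Lemma~\ref{lem:subproduct} it is $J_i/H$ for some $i<n$; then $J_n=J_i$, which is excluded. So $HJ_n=N$. Given cosets $z_i\in N/J_i$, choose $x$ with $xJ_i=z_i$ for $i<n$ and $h\in H$ with $hJ_n=(xJ_n)^{-1}z_n$. Then $xhJ_i=z_i$ for all $i\le n$.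
\end{proof}

Now consider how Example~\ref{ex:perm} must change. The group $G$ need not split, so the elements of $S$ have no coordinates in $N/J$. They do act on $N$ by conjugation. If $x=sut$ lies in $N$, then $n=s^{-1}xs=u\cdot ts$; so, up to the small error $u$, conjugation by $n$ agrees with conjugation by one of the countably many elements $ts$. The pattern of $J$ will record how these elements act on $N/J$. If two quotients have the same pattern, $n$ induces nearly the same inner automorphism on both, and we choose $x$ to make this impossible.

\begin{proof}[Proof of Proposition~\ref{prop:count}]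
The group $N/M(N)$ embeds into $\prod_JN/J$, a product of second countable groups, so the second claim follows from the first by (C1).

Let $S\subseteq G$ be countable with $G=SUS$ for all neighborhoods $U$ of $1$. Taking $U$ compact shows that $G$ is $\sigma$-compact. The group $G$ acts on $\mathcal J=\mathcal J(N)$ by conjugation. For $g\in G$ and $J\in\mathcal J$ let $c_g:N/J\to N/gJg^{-1}$ be the isomorphism induced by $y\mapsto gyg^{-1}$; then $c_{gh}=c_gc_h$. The stabilizer $G_J$ of $J$ contains $N$, and for $n\in N$ the map $c_n$ on $N/J$ is $\operatorname{Inn}(nJ)$.

\emph{Step 1: all orbits are countable.} Let $J\in\mathcal J$, let $\pi:N\to N/J$ be the quotient map, and let $V$ be an open neighborhood of $1$ in $N/J$ with no nontrivial subgroup (L3). By the tube lemma applied to $(g,y)\mapsto gyg^{-1}$ on $G\times J$, there is a symmetric neighborhood $U$ of $1$ in $G$ with $gJg^{-1}\subseteq\pi^{-1}(V)$ for $g\in U$. Then $\pi(gJg^{-1})$ is a subgroup inside $V$, hence trivial, so $gJg^{-1}\subseteq J$. The same holds for $g^{-1}$, so $gJg^{-1}=J$. Thus $G_J$ is open. A compact set meets only finitely many cosets of $G_J$, so the $\sigma$-compact group $G$ has countably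 many cosets, and the orbit of $J$ is countable.

\emph{Step 2: two orbits with the same pattern.} Suppose that $|\mathcal J|>\mathfrak c$. Then there are more than $\mathfrak c$ orbits. Fix one representative of each isomorphism type of compact Lie groups. In each orbit choose one $J$ and an isomorphism $\alpha_J:N/J\to L$ onto a representative. The pattern of $J$ is the pair $(L,\delta_J)$, where $\delta_J:S\times S\to\operatorname{Aut}(L)\sqcup\{*\}$ is given by
\[
\delta_J(s,t)=\alpha_Jc_{ts}\alpha_J^{-1}\ \text{ if }ts\in G_J,\qquad\delta_J(s,t)=*\ \text{ otherwise}.
\]
By (C3) there are at most $\mathfrak c$ choices of $L$ and $|\operatorname{Aut}(L)|\le\mathfrak c$, so there are at most $\mathfrak c\cdot\mathfrak c^{\omega}=\mathfrak c$ patterns. Hence some $J_1,J_2$ in different orbits have the same pattern $(L,\delta)$. Write $\alpha_i=\alpha_{J_i}$.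

\emph{Step 3: the neighborhood $U$ and the element $x$.} Fix $1\ne a\in L$, a metric $d$ on $L$, and $\varepsilon$ as in Lemma~\ref{lem:nocontraction}. The action $(g,z)\mapsto c_g(z)$ of $G_{J_i}$ on $N/J_i$ is continuous, because $G_{J_i}\times N\to G_{J_i}\times N/J_i$ is an open surjection. The function $(g,y)\mapsto d(\alpha_ic_g\alpha_i^{-1}(y),y)$ on $G_{J_i}\times L$ vanishes on $\{1\}\times L$. By the tube lemma and Step 1 there is a neighborhood $U\subseteq G_{J_1}\cap G_{J_2}$ of $1$ in $G$ such that for $u\in U$ the automorphisms $u_i=\alpha_ic_u\alpha_i^{-1}$ of $L$ satisfy
\[
d(u_i(y),y)<\varepsilon\qquad(y\in L,\ i=1,2).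
\]
We do not know in advance which $s$ will occur in $x=sut$, so we prescribe $x$ along both orbits. For each $J'$ in the orbit of $J_2$ fix an isomorphism $\beta_{J'}:N/J'\to L$. The orbits are disjoint, so by Lemma~\ref{lem:independent} there is $x\in N$ with $x\in J'$ for all $J'$ in the orbit of $J_1$, and $xJ'=\beta_{J'}^{-1}(a)$ for all $J'$ in the orbit of $J_2$.

\emph{Step 4: the contradiction.} Write $x=sut$ with $s,t\in S$, $u\in U$, and put $n=s^{-1}xs=u\,ts\in N$. Both $n$ and $u$ lie in $G_{J_i}$, so $ts\in G_{J_i}$, and $\theta=\delta(s,t)$ is an automorphism of $L$ equal to $\alpha_ic_{ts}\alpha_i^{-1}$ for both $i$. From $c_n=c_uc_{ts}$ we get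
\[
\operatorname{Inn}(\alpha_i(nJ_i))=\alpha_ic_n\alpha_i^{-1}=u_i\theta\qquad(i=1,2).
\]
For $i=1$: since $x\in sJ_1s^{-1}$, we have $n\in J_1$, so $u_1\theta=\mathrm{id}$ and $\theta=u_1^{-1}$. For $i=2$: let $J'=sJ_2s^{-1}$ and $b=\alpha_2(nJ_2)$. Then $c_s(nJ_2)=xJ'=\beta_{J'}^{-1}(a)$, so $b=\alpha(a)$ for the automorphism $\alpha=\alpha_2c_s^{-1}\beta_{J'}^{-1}$ of $L$, and $\operatorname{Inn}(b)=u_2u_1^{-1}$. Every element of $L$ has the form $y'=u_1(y)$, and
\[
d(by'b^{-1},y')=d(u_2(y),u_1(y))\le d(u_2(y),y)+d(y,u_1(y))<2\varepsilon .
\]
This contradicts the choice of $\varepsilon$.
\end{proof}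

\begin{remark}
If $L$ is finite, one can take $u_1=u_2=\mathrm{id}$, and Step 4 reads $\mathrm{id}=\theta=\operatorname{Inn}(b)$ with $b\ne1$. For infinite $L$ the uniformity in Lemma~\ref{lem:nocontraction} is needed because different $s$ can give the same $J'$, so the automorphism $\alpha$ is not under our control. Both features of strict simplicity fail for quotients of order $2$: inner automorphisms are trivial, and the characters $\chi_1,\chi_2,\chi_1\chi_2$ are not independent. The conclusion fails too, since $(\mathbb Z_2^{\kappa})^{\omega}$ has at least $\kappa$ such quotients and is normal in a duoseparable locally compact group by Section~\ref{sec:models}. Local compactness entered only through $\sigma$-compactness in Step 1.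
\end{remark}

\section{A filtration, and the necessity of the condition}\label{sec:filtration}

Two things separate Proposition~\ref{prop:count} from Theorem~\ref{thm:A}. A compact subgroup $K$ of $G$ need not be normal; (L8) repairs this by supplying a compact normal $N$ that contains $K$ up to a metrizable quotient. And $K$ may lie deep inside $N$, invisible in the simple quotients of $N$. So we peel $N$ from the top, removing simple and abelian quotients in turn. Each layer is characteristic, hence normal in $G$, so the proposition applies again. The process must end after countably many steps, or the bound $\mathfrak c$ could be lost; the next lemma guarantees this. For a compact group $N$ let $N^*=N'\cap M(N)$, a closed characteristic subgroup.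

\begin{lemma}\label{lem:star}
\begin{enumerate}
\item[(a)] If $Q\ne1$ is a compact Lie group, then $Q^*\ne Q$.
\item[(b)] For a compact group $N$ put $N_0=N$ and $N_{k+1}=N_k^*$. Then $\bigcap_kN_k=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We show that $Q'\ne Q$ or $Q$ has a strictly simple quotient. If $Q$ is not connected, the finite group $Q/Q^{\circ}\ne1$ has a simple quotient, which is abelian (then $Q'\ne Q$) or strictly simple. Let $Q$ be connected with $Q'=Q$. Every quotient $B$ of $Q$ satisfies $B'=B$, so every nontrivial quotient is nonabelian. Choose a proper closed normal subgroup $J$ of maximal dimension and let $B=Q/J$, a nontrivial connected group. The preimage in $Q$ of a proper closed normal subgroup $H$ of $B$ is proper and has dimension $\dim J+\dim H$, so $\dim H=0$. Thus $H$ is finite, hence central by (L6). Since $B$ is nonabelian, $B/Z(B)$ is nontrivial, hence nonabelian. A proper closed normal subgroup of $B/Z(B)$ lifts to a proper closed normal subgroup of $B$, which is central, so it is trivial. Therefore $B/Z(B)$ is a strictly simple quotient of $Q$.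

(b) Let $q:N\to Q$ be a continuous surjective homomorphism of compact groups. Then $q(N')\subseteq Q'$. If $J\in\mathcal J(Q)$, then $q^{-1}(J)\in\mathcal J(N)$, so $q(M(N))\subseteq J$; hence $q(M(N))\subseteq M(Q)$ and $q(N^*)\subseteq Q^*$. Now let $q$ be a Lie quotient of $N$. Applied to $N_k\to q(N_k)$, the inclusion gives $q(N_{k+1})\subseteq q(N_k)^*$, which by (a) is a proper subgroup of $q(N_k)$ unless $q(N_k)=1$. By (L4), $q(N_k)=1$ for some $k$. So $\bigcap_kN_k$ lies in the kernel of every Lie quotient and is trivial by (L1).
\end{proof}

\begin{proposition}\label{prop:filtration}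
Let $K$ be a compact subgroup of a duoseparable locally compact group $G$. There are closed normal subgroups $K=K_0\supseteq K_1\supseteq K_2\supseteq\cdots$ of $K$ with $\bigcap_iK_i=1$ such that for each $i$ either $w(K_i/K_{i+1})\le\mathfrak c$ or $K_i/K_{i+1}$ is abelian.
\end{proposition}

\begin{proof}
As $G=SUS$ with $U$ compact, $G$ is $\sigma$-compact, and (L8) gives a compact normal subgroup $N$ with $G/N$ metrizable. Let $N_k$ be as in Lemma~\ref{lem:star}(b), and put $H_0=G$, $H_{2k+1}=N_k$, $H_{2k+2}=M(N_k)$. This sequence decreases, since $N_{k+1}=N_k'\cap M(N_k)$. By induction on $k$, the groups $N_k$ and $M(N_k)$ are compact and normal in $G$, being characteristic in the compact normal subgroups $N_{k-1}$ and $N_k$. Let $K_i=K\cap H_i$. Then $\bigcap_iK_i\subseteq\bigcap_kN_k=1$, and the compact group $K_i/K_{i+1}$ embeds into $H_i/H_{i+1}$. For $i=0$ it is therefore compact metrizable, of countable weight. For $i=2k+1$ we have $w(N_k/M(N_k))\le\mathfrak c$ by Proposition~\ref{prop:count} applied to $N_k$. For $i=2k+2$ the group $M(N_k)/(M(N_k)\cap N_k')$ embeds into the abelian group $N_k/N_k'$.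
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $K=A_5^{\kappa}$ is a subgroup of a duoseparable locally compact group, and take $K_i$ from Proposition~\ref{prop:filtration}. By Lemma~\ref{lem:subproduct}, $K_i=A_5^{I_i}$ with $\kappa=I_0\supseteq I_1\supseteq\cdots$ and $\bigcap_iI_i=\emptyset$, and $K_i/K_{i+1}\cong A_5^{I_i\setminus I_{i+1}}$. If this group is abelian, then $I_i\setminus I_{i+1}=\emptyset$. If it has weight at most $\mathfrak c$, then $|I_i\setminus I_{i+1}|\le\mathfrak c$ by (C1). Hence $\kappa=|\bigcup_i(I_i\setminus I_{i+1})|\le\omega\cdot\mathfrak c=\mathfrak c$.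
\end{proof}

The filtration interleaves small layers of arbitrary structure with abelian layers of arbitrary size. Condition (2) of Theorem~\ref{thm:B} wants all small layers on top. We achieve this by finding, for each small layer, a normal subgroup of $K$ that has a small quotient and avoids the layer.

\begin{proof}[Proof of Theorem~\ref{thm:B}, (1)$\Rightarrow$(2)]
Take $K_i$ from Proposition~\ref{prop:filtration} and call $i$ \emph{small} if $w(K_i/K_{i+1})\le\mathfrak c$. Let $i$ be small and $B=K_i/K_{i+1}\subseteq K/K_{i+1}$. For $b\in B\setminus\{1\}$ choose by (L1) a unitary representation $\rho_b$ of the whole group $K/K_{i+1}$ with $\rho_b(b)\ne1$. The open sets $\{y\in B:\rho_b(y)\ne1\}$ cover $B\setminus\{1\}$, so by (C2) at most $\mathfrak c$ of them do. Let $P_i$ be the preimage in $K$ of the intersection of the kernels of the corresponding $\rho_b$. Then $P_i$ is closed and normal in $K$. The group $K/P_i$ embeds into a product of at most $\mathfrak c$ unitary groups, so $w(K/P_i)\le\mathfrak c$. An element of $P_i\cap K_i$ maps to an element of $B$ outside all the chosen open sets, that is, to $1$; so $P_i\cap K_i\subseteq K_{i+1}$.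

Let $P$ be the intersection of the $P_i$ over all small $i$ (and $P=K$ if there are none). Then $K/P$ embeds into $\prod_iK/P_i$, so $w(K/P)\le\mathfrak c$. For small $i$ we have $P\cap K_i=P\cap K_{i+1}$; for the other $i$ the group $(P\cap K_i)/(P\cap K_{i+1})$ embeds into the abelian group $K_i/K_{i+1}$. Let $q:P\to Q$ be a Lie quotient. If $z\in\bigcap_iq(P\cap K_i)$, the nonempty compact sets $q^{-1}(z)\cap K_i$ decrease, so they have a common point, which lies in $\bigcap_iK_i=1$; hence $z=1$. By (L4), $q(P\cap K_m)=1$ for some $m$. So $Q=q(P\cap K_0)\supseteq\dots\supseteq q(P\cap K_m)=1$ is a normal series with abelian factors, and $Q$ is solvable. Thus $P$ is prosolvable.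
\end{proof}

\section{Contractive groups}\label{sec:contractive}

We turn to the construction. Consider first a power $L^{\kappa}$ of a finite solvable group such as $S_3$. Suppose that $L$ embeds into a compact group $Y$ with a countable group $\Gamma$ of automorphisms that brings every \emph{finite subset} of $Y$ into any given neighborhood of $1$. Let $\Gamma$ act diagonally on $Y^{\kappa}$. A basic neighborhood of $1$ in $Y^{\kappa}$ restricts finitely many coordinates, and the corresponding coordinates of a point $x$ form a finite subset of $Y$. So Lemma~\ref{lem:criterion} with $E=\{1\}$ shows that $Y^{\kappa}\rtimes\Gamma$ is duoseparable, and it contains $L^{\kappa}$.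

In the situation of Theorem~\ref{thm:B}(2) the group $K$ acts on $P$ by conjugation, and the construction has to carry this action along without contracting it. By (L6), connected groups act trivially on compact abelian layers, so in each Lie quotient $L$ of $K$ only the finite group $L/L^{\circ}$ matters. This leads to a relative notion.

\begin{definition}
Let $\Lambda$ be a finite group, $Y$ a compact group, $\eta:Y\to\Lambda$ a continuous surjective homomorphism, and $\operatorname{Aut}_{\Lambda}(Y)=\{\gamma\in\operatorname{Aut}(Y):\eta\gamma=\eta\}$. The pair $(Y,\eta)$ is \emph{contractive} if there is a countable subgroup $\Gamma\le\operatorname{Aut}_{\Lambda}(Y)$ such that for every finite $F\subseteq\ker\eta$ and every neighborhood $U$ of $1$ some $\gamma\in\Gamma$ satisfies $\gamma(F)\subseteq U$. We call $\Gamma$ a \emph{contracting group}.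
\end{definition}

The pair $(\Lambda,\mathrm{id})$ is contractive with $\Gamma=1$, and $D^{\omega}$ is contractive over the trivial group by Lemma~\ref{lem:rows}.

\subsection*{Adding an abelian layer}

We want to put an abelian layer of type $A$ below a contractive group $Y$. The layer must be a $Y$-module rich enough to receive extensions, and for a finite quotient $Y/W$ the natural candidate is the group $\operatorname{Map}(Y/W,A)$ of all functions, as in a wreath product. The contracting automorphisms of $Y$ must extend to the layer, and they move $W$; so we take all $W$ at once. Finally we need row operations, so we take $\omega$ copies.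

Let $Y$ be a metrizable profinite group and $A$ a compact metrizable abelian group. An open subgroup of $Y$ is compact, hence a finite union of sets from a countable base, so $Y$ has countably many open normal subgroups $W$. Put
\[
D=D(Y,A)=\prod_W\operatorname{Map}(Y/W,A),\qquad(yf)_W(q)=f_W(q\cdot yW)\quad(y\in Y,\ f\in D,\ q\in Y/W).
\]
This is a left action by automorphisms, since $(y(y'f))_W(q)=f_W(q\cdot yW\cdot y'W)$, and it is continuous, since on the factor $W$ it passes through the finite group $Y/W$. Let $Y$ act diagonally on $D^{\omega}$ and put
\[
Y\wedge A=D^{\omega}\rtimes Y .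
\]
This is a compact metrizable group, and it is profinite if $A$ is finite. Let $\mathrm{pr}:Y\wedge A\to Y$ be the projection. For $Y=1$ we get $Y\wedge A=A^{\omega}$.

\begin{lemma}\label{lem:wedge}
If $Y$ is metrizable profinite and $(Y,\eta)$ is contractive, then $(Y\wedge A,\eta\circ\mathrm{pr})$ is contractive.
\end{lemma}

\begin{proof}
Let $\Gamma$ be a contracting group for $(Y,\eta)$ and $\gamma\in\Gamma$. It permutes the open normal subgroups and induces isomorphisms $Y/W\to Y/\gamma W$, also denoted $\gamma$. Define a topological automorphism of $D$ by $(\gamma f)_{\gamma W}(q)=f_W(\gamma^{-1}q)$. For $y\in Y$ and $q\in Y/\gamma W$,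
\[
(\gamma(yf))_{\gamma W}(q)=f_W(\gamma^{-1}(q)\cdot yW)=f_W\big(\gamma^{-1}(q\cdot\gamma(y)\gamma W)\big)=(\gamma(y)(\gamma f))_{\gamma W}(q).
\]
So $\gamma(yf)=\gamma(y)(\gamma f)$, and $\hat\gamma(f,y)=(\gamma f,\gamma y)$, with $\gamma$ applied to each coordinate of $f\in D^{\omega}$, is an automorphism of $Y\wedge A$ over $\Lambda$. For $g\in\mathcal E_D$ the map $\hat g(f,y)=(gf,y)$ is also an automorphism over $\Lambda$, because $g$ commutes with the diagonal action of $Y$. Let $\hat\Gamma$ be the countable group generated by all $\hat\gamma$ and $\hat g$.

Let $F=\{(f^j,y^j)\}_{j\le n}$ be a finite subset of $\ker(\eta\circ\mathrm{pr})=D^{\omega}\rtimes\ker\eta$, and let $O\times V$ be a basic neighborhood of $1$. First choose $\gamma\in\Gamma$ with $\gamma(y^j)\in V$ for all $j$. This moves the $f^j$ in a way we do not control, but row operations leave the $Y$-component alone: by Lemma~\ref{lem:rows} there is $g\in\mathcal E_D$ with $g(\gamma f^j)\in O$ for all $j$. Then $\hat g\hat\gamma(F)\subseteq O\times V$.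
\end{proof}

The next lemma is the embedding of a group extension into a wreath product, in the form we need: a homomorphism to $Y$ and a homomorphism from its kernel to $A$ combine into one homomorphism to $Y\wedge A$.

\begin{lemma}\label{lem:lift}
Let $R$ be a compact group, $Y$ a metrizable profinite group, $\varphi:R\to Y$ a continuous homomorphism with finite image and kernel $H$, and $\pi:H\to A$ a continuous homomorphism to a compact metrizable abelian group. There is a continuous homomorphism $\psi:R\to Y\wedge A$ with $\mathrm{pr}\circ\psi=\varphi$ and
\[
\ker\psi=\{r\in H:\ \pi(grg^{-1})=1\text{ for all }g\in R\}.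
\]
\end{lemma}

\begin{proof}
Since $\varphi(R)$ is finite, there is an open normal $W\le Y$ with $W\cap\varphi(R)=1$. For $r\in R$ let $\bar r=\varphi(r)W\in Y/W$, and let $\bar R=\{\bar r:r\in R\}$, a subgroup of $Y/W$. By the choice of $W$, $\bar r=1$ if and only if $r\in H$. For $q\in\bar R$ choose $\sigma(q)\in R$ with $\overline{\sigma(q)}=q$. Define $b_r\in\operatorname{Map}(Y/W,A)$ by
\[
b_r(q)=\pi\big(\sigma(q)\,r\,\sigma(q\bar r)^{-1}\big)\quad(q\in\bar R),\qquad b_r(q)=1\quad(q\notin\bar R).
\]
The argument of $\pi$ has image $q\bar r(q\bar r)^{-1}=1$ in $Y/W$, so it lies in $H$. The subgroup $H$ is closed of finite index, hence open, so $r\mapsto\bar r$ is locally constant and $b_r$ depends continuously on $r$. For $q\in\bar R$,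
\[
\sigma(q)\,rr'\,\sigma(q\bar r\bar r')^{-1}=\big[\sigma(q)\,r\,\sigma(q\bar r)^{-1}\big]\big[\sigma(q\bar r)\,r'\,\sigma(q\bar r\bar r')^{-1}\big],
\]
so $b_{rr'}(q)=b_r(q)\,b_{r'}(q\bar r)$. For $q\notin\bar R$ also $q\bar r\notin\bar R$, and both sides are $1$. Let $\beta(r)\in D^{\omega}$ have the component $b_r$ at the factor $W$ of the $0$th copy of $D$ and trivial components elsewhere. The identity says that $\beta(rr')=\beta(r)\cdot\varphi(r)\beta(r')$, so $\psi(r)=(\beta(r),\varphi(r))$ is a continuous homomorphism with $\mathrm{pr}\circ\psi=\varphi$.

The kernel consists of the $r\in H$ with $b_r=1$. Let $r\in H$ and $g\in R$, and write $g=h\sigma(q)$ with $q=\bar g$ and $h\in H$. As $A$ is abelian, $\pi(grg^{-1})=\pi(h)\pi(\sigma(q)r\sigma(q)^{-1})\pi(h)^{-1}=b_r(q)$, and $q$ runs over $\bar R$ as $g$ runs over $R$.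
\end{proof}

\begin{example}\label{ex:S3}
Let $R=S_3$ with a $3$-cycle $c$ and a transposition $t$. Let $Y_1=\{\pm1\}^{\omega}$, let $\varphi$ put the sign in coordinate $0$, let $W=\{y:y_0=1\}$, and let $\pi$ be the identity of $H=A_3$. With $\sigma(1)=1$ and $\sigma(-1)=t$ we get $(b_c(1),b_c(-1))=(c,tct^{-1})=(c,c^{-1})$ and $(b_t(1),b_t(-1))=(tt^{-1},tt)=(1,1)$, while $\varphi(t)$ swaps the two arguments, in accordance with $tct^{-1}=c^{-1}$. So $S_3$ embeds into $Y_2=Y_1\wedge A_3$, which is contractive over the trivial group by Lemmas~\ref{lem:rows} and~\ref{lem:wedge}, and $S_3^{\kappa}$ embeds into the duoseparable group $Y_2^{\kappa}\rtimes\Gamma$ for every $\kappa$.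
\end{example}

\subsection*{Solvable normal subgroups of Lie groups}

Let $L$ be a compact Lie group and $P$ a solvable closed normal subgroup. One would like a homomorphism from $L$ to an iterated product $\Lambda\wedge A_1\wedge A_2\wedge\cdots$ that is injective on $P$. This is too much to ask. For $L=U(2)$ and $P$ the group $T$ of scalars, the product is the abelian group $T^{\omega}$, and every homomorphism from $L$ to it kills $-1\in P$, the commutator of $\mathrm{diag}(1,-1)$ with the permutation matrix of the transposition. The group $P\rtimes L$, where $L$ acts by conjugation, does not have this defect (here it is $P\times L$), and it is the group that will arise in Section~\ref{sec:assembly}. We regard $P=P\times 1$ and $L=1\times L$ as subgroups of $P\rtimes L$.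

\begin{proposition}\label{prop:lie}
Let $L$ be a compact Lie group, $P$ a solvable closed normal subgroup, $\Lambda=L/L^{\circ}$, $R=P\rtimes L$, and let $\eta_R:R\to L\to\Lambda$ be the projection. There are a contractive pair $(Y,\eta)$ over $\Lambda$ with $Y$ compact metrizable and a continuous homomorphism $\varphi:R\to Y$ with $\eta\varphi=\eta_R$ and $P\cap\ker\varphi=1$.
\end{proposition}

\begin{proof}
By (L5), $T=P^{\circ}$ is a torus, and $P/T$ is finite and solvable. Pulling back the derived series of $P/T$ gives
\[
P=Q_0\supseteq Q_1\supseteq\dots\supseteq Q_{m-1}=T\supseteq Q_m=1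
\]
with all $Q_k$ closed and characteristic in $P$, hence normal in $R$. Put $A_k=Q_{k-1}/Q_k$; this group is finite abelian for $k\le m-1$, and $A_m=T$. Let $Y_0=\Lambda$ and $Y_{k+1}=Y_k\wedge A_{k+1}$, with the projections $\eta_k:Y_k\to\Lambda$. The torus comes last, so $Y_0,\dots,Y_{m-1}$ are metrizable profinite groups and the construction is defined at every step; $Y_m$ is compact metrizable. All $(Y_k,\eta_k)$ are contractive by Lemma~\ref{lem:wedge}. We construct continuous homomorphisms $\varphi_k:R\to Y_k$ with $\eta_k\varphi_k=\eta_R$ and $P\cap\ker\varphi_k=Q_k$; then $Y=Y_m$ and $\varphi=\varphi_m$ are as required. Start with $\varphi_0=\eta_R$.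

Let $\varphi_k$ be given, $k\le m-1$, and let $H=\ker\varphi_k$, $A=A_{k+1}$. To apply Lemma~\ref{lem:lift} we must extend the quotient map $Q_k\to A$ to a homomorphism on $H$. Since $Y_k$ is totally disconnected, $\varphi_k$ kills $R^{\circ}$. So $\varphi_k(R)$ is finite, as $R/R^\circ$ is finite, and $L^{\circ}\le R^{\circ}\le H$. From $\eta_k\varphi_k=\eta_R$ we get $H\le\ker\eta_R=P\rtimes L^{\circ}$. If $pl\in H$ with $p\in P$, $l\in L^{\circ}$, then $p\in P\cap H=Q_k$; hence $H=Q_k\rtimes L^{\circ}$. By (L6) the connected group $L^{\circ}$ acts trivially on $A$, so $H/Q_{k+1}=A\rtimes L^\circ$ is the direct product $A\times L^{\circ}$. Let $\pi:H\to A$ be the resulting projection; on $Q_k$ it is the quotient map.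

Let $\varphi_{k+1}$ be the homomorphism $\psi$ of Lemma~\ref{lem:lift}. Then $\eta_{k+1}\varphi_{k+1}=\eta_k\varphi_k=\eta_R$. An element $r\in P$ lies in $\ker\varphi_{k+1}$ if and only if $r\in P\cap H=Q_k$ and $\pi(grg^{-1})=1$ for all $g\in R$. As $grg^{-1}\in Q_k$, the last condition means $grg^{-1}\in Q_{k+1}$, which is equivalent to $r\in Q_{k+1}$ by normality.
\end{proof}

\section{The duoseparable overgroup}\label{sec:assembly}

We prove (2)$\Rightarrow$(3) of Theorem~\ref{thm:B}. Let $P$ be a closed normal prosolvable subgroup of the compact group $K$ with $w(K/P)\le\mathfrak c$. Let $\mathcal N$ be the set of closed normal $N\le K$ with $K/N$ a Lie group; $\bigcap\mathcal N=1$ by (L1). The set $\mathcal N$ can be arbitrarily large, but we shall see that its members fall into at most $\mathfrak c$ types. We keep one reference quotient $L_{\tau}$ for each type $\tau$; their product is separable. Any other quotient of type $\tau$ differs from the reference by an element of a solvable group $P_{\tau}$, and these differences are sent into a contractive group.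

\subsection*{Types}
Say that $N,N'\in\mathcal N$ have the \emph{same type} if $PN=PN'$ and there is a topological isomorphism $K/N\to K/N'$ compatible with the projections onto $K/PN=K/PN'$. This is an equivalence relation. There are at most $\mathfrak c$ types. First, $K/PN$ is a compact Lie group, so by (L2) $PN/P$ is the kernel of a continuous homomorphism $K/P\to U(n)$; by (C3) there are at most $\mathfrak c$ such homomorphisms, hence at most $\mathfrak c$ subgroups of the form $PN$. This is the only use of $w(K/P)\le\mathfrak c$. Second, fix $J$ of this form. For each $N$ with $PN=J$ choose an isomorphism of $K/N$ onto a closed subgroup $L\le U(n)$; it carries the projection to a continuous homomorphism $p:L\to K/J$. By (C3) there are at most $\mathfrak c$ triples $(n,L,p)$, and two subgroups with the same triple have the same type.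

For each type $\tau$ choose a representative $N_{\tau}$ and put
\[
L_{\tau}=K/N_{\tau},\qquad P_{\tau}=PN_{\tau}/N_{\tau},\qquad\Lambda_{\tau}=L_{\tau}/L_{\tau}^{\circ},\qquad R_{\tau}=P_{\tau}\rtimes L_{\tau}.
\]
The group $P_{\tau}$ is closed and normal in $L_{\tau}$, and it is a Lie quotient of $P$, hence solvable; this is the only use of prosolvability. Take $(Y_{\tau},\eta_{\tau})$ and $\varphi_{\tau}:R_{\tau}\to Y_{\tau}$ from Proposition~\ref{prop:lie}, and let $\Gamma_{\tau}$ be a contracting group for $(Y_{\tau},\eta_{\tau})$. The type of $N$ is denoted $\tau(N)$.

\subsection*{The compact group $X$ and the embedding of $K$}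
Let $N$ have type $\tau$, and fix an isomorphism $\theta_N:K/N\to L_{\tau}$ compatible with the projections onto $K/PN_{\tau}=L_{\tau}/P_{\tau}$. For $k\in K$ the elements $\theta_N(kN)$ and $kN_{\tau}$ of $L_{\tau}$ have the same image $kPN_\tau$ in $L_{\tau}/P_{\tau}$, so their difference $\theta_N(kN)(kN_{\tau})^{-1}$ lies in $P_{\tau}$. The difference alone is not multiplicative in $k$, but it becomes so together with the reference: if $xy^{-1},x'y'^{-1}\in P_{\tau}$, then in $R_{\tau}$
\[
(xy^{-1},y)(x'y'^{-1},y')=(xy^{-1}\cdot yx'y'^{-1}y^{-1},\,yy')=(xx'(yy')^{-1},\,yy').
\]
Hence
\[
\rho_N:K\to R_{\tau},\qquad\rho_N(k)=\big(\theta_N(kN)(kN_{\tau})^{-1},\ kN_{\tau}\big)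
\]
is a continuous homomorphism. Let $X$ be the closed subgroup of $\prod_{\tau}L_{\tau}\times\prod_{N\in\mathcal N}Y_{\tau(N)}$ consisting of all $((h_{\tau})_{\tau},(y_N)_N)$ such that
\begin{equation}\label{eq:fiber}
\eta_{\tau(N)}(y_N)=h_{\tau(N)}L_{\tau(N)}^{\circ}\qquad\text{for all }N\in\mathcal N .
\end{equation}
The group $\Gamma_{\tau}$ cannot change the image of $y_N$ in $\Lambda_{\tau}$. Condition \eqref{eq:fiber} makes this image the same for all $N$ of type $\tau$, so that one translation removes it in all these coordinates at once. Define
\[
\iota:K\to X,\qquad\iota(k)=\big((kN_{\tau})_{\tau},\ (\varphi_{\tau(N)}\rho_N(k))_N\big).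
\]
Condition \eqref{eq:fiber} holds for $\iota(k)$ because $\eta_{\tau}\varphi_{\tau}\rho_N(k)=\eta_{R_{\tau}}\rho_N(k)=(kN_{\tau})L_{\tau}^{\circ}$ for $\tau=\tau(N)$. So $\iota$ is a continuous homomorphism. Suppose that $\iota(k)=1$. Then $kN_{\tau}=1$ for all $\tau$, so $\rho_N(k)=(\theta_N(kN),1)$ lies in $P_{\tau(N)}\cap\ker\varphi_{\tau(N)}=1$. Thus $k\in N$ for all $N\in\mathcal N$, and $k=1$. Hence $\iota$ is an embedding.

\subsection*{The countable sets $\Delta$ and $E$}
The group $\prod_{\tau}\Gamma_{\tau}$ acts on $X$ by topological automorphisms,
\[
\delta\big((h_{\tau}),(y_N)\big)=\big((h_{\tau}),(\delta_{\tau(N)}y_N)\big);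
\]
condition \eqref{eq:fiber} is preserved since $\eta_{\tau}\delta_{\tau}=\eta_{\tau}$. This group may be uncountable, but a neighborhood of $1$ in $X$ involves finitely many types only, so a dense subgroup will do. Give each $\Gamma_{\tau}$ the discrete topology. By (C4) the product has a countable dense subset, which generates a countable dense subgroup $\Delta$. Density means that any finitely many coordinates of an element of $\Delta$ can be prescribed.

Let $B\le X$ consist of the elements with $y_N=y_{N'}$ whenever $\tau(N)=\tau(N')$. Then $B$ is isomorphic to the product over $\tau$ of the groups $\{(h,y)\in L_{\tau}\times Y_{\tau}:\eta_{\tau}(y)=hL_{\tau}^{\circ}\}$, which are compact metrizable. By (C4), $B$ has a countable dense subset $E$. These two applications of (C4) are the reason why the number of types had to be at most $\mathfrak c$.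

\subsection*{Verification of the criterion}
Give $\Delta$ the discrete topology and let $G=X\rtimes\Delta$. We check the hypothesis of Lemma~\ref{lem:criterion}. Let $x\in X$. A neighborhood of $1$ in $X$ contains an open set
\[
U=\{((h_{\tau}),(y_N))\in X:\ (h_{\tau})\in O,\ y_N\in V_N\text{ for }N\in\mathcal F\},
\]
where $\mathcal F\subseteq\mathcal N$ is finite, $O$ is an open neighborhood of $1$ in $\prod_{\tau}L_{\tau}$, and $V_N$ is an open neighborhood of $1$ in $Y_{\tau(N)}$. The maps $\eta_{\tau}$ are onto, so there is $z\in B$ with the same $h$-coordinates as $x$. Then $z^{-1}x$ has trivial $h$-coordinates, and by \eqref{eq:fiber} its $y$-coordinates $m_N$ lie in $\ker\eta_{\tau(N)}$. For each of the finitely many types $\tau$ of members of $\mathcal F$, choose $\gamma_{\tau}\in\Gamma_{\tau}$ that maps the finite set $\{m_N:N\in\mathcal F,\ \tau(N)=\tau\}$ into the intersection of the corresponding $V_N$. Choose $\delta\in\Delta$ with $\delta_{\tau}=\gamma_{\tau}$ for these $\tau$. Then $\delta(z^{-1}x)\in U$. The map $B\to X$, $e\mapsto\delta(e^{-1}x)$, is continuous, so the preimage of $U$ is a nonempty open subset of $B$ and contains some $e\in E$. By Lemma~\ref{lem:criterion},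 $G$ is duoseparable with compact open subgroup $X\supseteq\iota(K)$. This proves (2)$\Rightarrow$(3) and completes the proof of Theorem~\ref{thm:B}.

\section{Proof of Corollary~\ref{cor:C}}\label{sec:corollary}

(i) Take $P=K$ in Theorem~\ref{thm:B}.

(ii) If $w(K/Z(K))\le\mathfrak c$, take $P=Z(K)$. Conversely, let $K$ be connected and let $P$ be as in condition (2). We show that $P\le Z(K)$; then $K/Z(K)$ is a quotient group of $K/P$, and $w(K/Z(K))\le\mathfrak c$ by (C1). The image of $P^{\circ}$ in a Lie quotient of $P$ is a connected solvable compact Lie group, hence abelian by (L5). Lie quotients separate points, so $P^{\circ}$ is abelian. It is normal in $K$, so $P^{\circ}\le Z(K)$ by (L6). Fix $p\in P$ and let $c(k)=kpk^{-1}p^{-1}$. The set $c(K)$ is connected, lies in $P$ and contains $1$, so $c(K)\subseteq P^{\circ}$. As $c(k')$ is central,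
\[
c(kk')=k\,(k'pk'^{-1}p^{-1})\,pk^{-1}p^{-1}=c(k')\,c(k).
\]
So $c$ is a continuous homomorphism to the abelian group $P^{\circ}$, and it is trivial on $K'$. Thus $p$ commutes with $K'$, and with $K=Z(K)K'$ by (L7).

(iii) For $\kappa\le\mathfrak c$ we have $w(A_5^{\kappa})\le\mathfrak c$ by (C1); take $P=1$. For $\kappa>\mathfrak c$ this is Theorem~\ref{thm:A}.

(iv) Let $\mathcal P$ be the family of closed normal prosolvable subgroups of $K$; it contains $1$. If $P_1,P_2\in\mathcal P$, then $P_1P_2$ is closed and normal. For a Lie quotient $q$ of $P_1P_2$ the groups $q(P_i)$ are Lie quotients of $P_i$, hence solvable, and normal in the image, so the image $q(P_1)q(P_2)$ is solvable. Thus $P_1P_2\in\mathcal P$, and $\mathcal P$ is directed. Let $R(K)$ be the closure of $\bigcup\mathcal P$, a closed normal subgroup of $K$, and let $q:R(K)\to Q$ be a Lie quotient. To pass to the closure we need a bound on the derived length of the groups $H=q(P)$, $P\in\mathcal P$, which are closed, normal and solvable in $Q$. Consider $1\le H^{\circ}\le H\cap Q^{\circ}\le H$. The group $H^{\circ}$ is a torus by (L5). The group $(H\cap Q^{\circ})/H^{\circ}$ is a finite normal subgroup of the connected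 group $Q^{\circ}/H^{\circ}$, hence abelian by (L6). The solvable group $H/(H\cap Q^{\circ})$ embeds into $Q/Q^{\circ}$, so its derived length is at most $|Q/Q^{\circ}|$. Hence $H$ has derived length at most $d=2+|Q/Q^{\circ}|$. Having derived length at most $d$ means that an iterated commutator word in $2^d$ variables is identically $1$. This identity holds in the directed union of the groups $q(P)$, and by continuity in its closure, which is $Q$. So $R(K)$ is prosolvable, and it is the largest member of $\mathcal P$. If $P$ is as in condition (2), then $P\le R(K)$ and $w(K/R(K))\le w(K/P)\le\mathfrak c$. Conversely, if $w(K/R(K))\le\mathfrak c$, then $R(K)$ serves as $P$. \qed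

\begin{thebibliography}{9}

\bibitem{BGR}
Taras Banakh, Igor Guran, Alex Ravsky, \emph{Each topological group embeds into a duoseparable topological group}, arXiv:2002.06232 (2020).

\bibitem{Eng}
Engelking, \emph{General Topology}.

\bibitem{HR}
Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.

\bibitem{HM}
Hofmann and Morris, \emph{The Structure of Compact Groups}.

\end{thebibliography}
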